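# Deforming Invertible Triangular Operators to the Identity: Connectedness of the Invertible Group of a Nest Algebra

## 1. From a $2\times2$ matrix to the function $(1-z)^i$

Take
$$T=\begin{pmatrix}2&5\\0&-1\end{pmatrix},\qquad T_s=\begin{pmatrix}2&5s\\0&-1\end{pmatrix},\qquad T_s^{-1}=\begin{pmatrix}\tfrac12&\tfrac{5s}2\\0&-1\end{pmatrix}\quad(0\le s\le1).$$
Letting $s$ run from $1$ to $0$, we move $T$ to $\operatorname{diag}(2,-1)$ through upper triangular invertible matrices. The path $\operatorname{diag}(2^t,e^{i\pi t})$, $t$ from $1$ to $0$, continues to the identity. So $T$ and $1$ lie in the same component of the group of invertible upper triangular $2\times 2$ matrices.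

For $n\times n$ upper triangular matrices multiply the $(p,q)$ entry by $s^{q-p}$. For $s>0$ this is conjugation, $T_s=D_s^{-1}TD_s$ with $D_s=\operatorname{diag}(1,s,\dots,s^{n-1})$. So $(T_s)^{-1}=(T^{-1})_s$, and this persists at $s=0$, where $T_0$ is the diagonal of $T$. The diagonal is then moved to $1$ entry by entry. The group of invertible upper triangular $n\times n$ matrices is connected.

Now let the matrix be infinite, indexed by $\{0,1,2,\dots\}$. We ask that the operator and its inverse be bounded and upper triangular, and we ask for paths that are continuous in the operator norm. For a bounded analytic function $f(z)=\sum c_kz^k$ on the unit disk let $\mathsf T_f$ have the entries $c_{y-x}$ at $(x,y)$ for $x\le y$ and $0$ otherwise. This is the transpose of the matrix of multiplication by $f$ on the Hardy space $H^2$. Hence $\|\mathsf T_f\|=\|f\|_\infty$ and $\mathsf T_f\mathsf T_g=\mathsf T_{fg}$. Consider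
$$f(z)=(1-z)^i=\exp\big(i\log(1-z)\big).$$
Since $\operatorname{Re}(1-z)>0$, we have $|f(z)|=e^{-\arg(1-z)}\in(e^{-\pi/2},e^{\pi/2})$. So $\mathsf T_f$ is invertible, with upper triangular inverse $\mathsf T_{1/f}$. Can it be joined to $1$?

The first attempt is the scaling that just worked. Scaling $\mathsf T_f$ gives $\mathsf T_{f_s}$ with $f_s(z)=f(sz)$. For $s<1$ this is a good path, but it has to converge to $\mathsf T_f$ as $s\to1$, i.e. $\|f-f_s\|_\infty\to0$. Each $f_s$ is continuous on the closed disk, so $f$ would extend continuously to the closed disk. But $f(x)=e^{i\log(1-x)}$ has no limit as $x\to1^-$. The scaling path breaks exactly at its endpoint.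

Nor can any other path inside the algebra $\{\mathsf T_g\}\cong H^\infty$ help. In a commutative unital Banach algebra the component of $1$ in the invertible group is the set of exponentials. If $f=e^g$ with $g\in H^\infty$, then $g-i\log(1-z)$ is continuous with values in $2\pi i\mathbb Z$, hence constant, and $\log(1-z)$ would be bounded. So a path from $\mathsf T_f$ to $1$, if there is one, must leave the Toeplitz operators.

A second sensible attempt is to write $f$ as a product of many factors that are almost harmless: $f=(f_{(m)})^m$ with $f_{(m)}(z)=(1-z)^{i/m}$. Here $\|f_{(m)}^{\pm1}\|_\infty\le e^{\pi/(2m)}$, so each factor is nearly unitary, and $f_{(m)}(0)=1$, so its matrix has ones on the diagonal. But $f_{(m)}(x)=-1$ at $x=1-e^{-\pi m}$. Hence $\|\mathsf T_{f_{(m)}}-1\|\ge2$ for every $m$, and the Neumann series says nothing. A nearly unitary triangular operator with unit diagonal need not be close to $1$. We will see that it is nevertheless tame in another sense, and that this is enough.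

The general question is this: for which families of "triangular" operators, indexed by an arbitrary chain of subspaces, is the group of invertibles connected?

## 2. Nests, their algebras, and the two theorems

Let $\mathcal H$ be a complex Hilbert space.

**Definition (nest, nest algebra).** A *nest* $\mathcal N$ in $\mathcal H$ is a chain of closed subspaces that contains $0$ and $\mathcal H$ and is closed under arbitrary intersections and closed linear spans. The *nest algebra* $\operatorname{Alg}\mathcal N$ is the set of bounded operators $T$ with $TN\subseteq N$ for all $N\in\mathcal N$, a unital Banach algebra in the operator norm. An *invertible element* of $\operatorname{Alg}\mathcal N$ is a $T\in\operatorname{Alg}\mathcal N$ having an inverse that also lies in $\operatorname{Alg}\mathcal N$.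

**Definition (atom, atomic).** An *atom* of $\mathcal N$ is a nonzero difference $N_+\ominus N$, where $N_+$ is the immediate successor of $N$ in $\mathcal N$. The nest is *atomic* if $\mathcal H$ is the closed span of its atoms.

Examples. The nest $0\subset\langle e_1\rangle\subset\dots\subset\mathbb C^n$ gives the upper triangular matrices; its atoms are the lines $\langle e_k\rangle$. On $\ell^2(\mathbb Q)$ take the subspaces $\overline{\rm span}\{e_x:x\in D\}$ for initial segments $D\subseteq\mathbb Q$. The pair $\{x<q\}\subset\{x\le q\}$ gives the atom $\langle e_q\rangle$, so the nest is atomic although no two atoms are adjacent. The algebra consists of the operators with entries $(p,q)$ vanishing unless $p\le q$. Finally, $\{L^2[0,c]\}_{0\le c\le1}$ in $L^2[0,1]$ has no atoms.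

For a unital Banach algebra $\mathcal B$ write $GL(\mathcal B)$ for its invertible group and $GL_0(\mathcal B)$ for the component of $1$. We use the textbook facts that $GL(\mathcal B)$ is open, so components are path components, and that $GL_0(\mathcal B)$ is an open normal subgroup equal to the set of finite products of exponentials. Write $S\sim T$ if $S,T$ lie in the same component of the group in question. If $S\sim S'$ and $T\sim T'$, then $ST\sim S'T'$. The notation $\|T^{\pm1}\|\le M$ means $\|T\|\le M$ and $\|T^{-1}\|\le M$; we assume $\mathcal H\ne0$ throughout, so $M\ge1$. Logarithms are natural.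

The problem, posed in Alan Hopenwasser and Vern Paulsen, "Lie Ideals in Operator Algebras", arXiv:math/0211347 (2002), asks whether the invertible group is connected for every nest, and whether it is for every atomic nest. The answer to both is yes.

**Theorem 1.** $GL(\operatorname{Alg}\mathcal N)$ is connected in the norm topology for every nest $\mathcal N$ (on a complex Hilbert space of any dimension), in particular for every atomic nest.

**Theorem 2 (quantitative form).** There is an absolute constant $C$ such that for every nest $\mathcal N$ and every $T\in GL(\operatorname{Alg}\mathcal N)$ with $\|T^{\pm1}\|\le M$, $T$ is a product of at most $C(1+\log M)$ exponentials $e^G$ with $G\in\operatorname{Alg}\mathcal N$, $\|G\|\le1$. The order $\log M$ is optimal. Consequently $GL(\prod_\iota\operatorname{Alg}\mathcal N_\iota)$ is connected for every family of nests ($\ell^\infty$-product), and $K_1(\operatorname{Alg}\mathcal N)=0$.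

Three published theorems are used as black boxes.

**Theorem A** (Marcus–Spielman–Srivastava, *Interlacing families II*, Ann. of Math. 182 (2015), Thm 1.4). If $\varepsilon>0$ and $\xi_1,\dots,\xi_N$ are independent random vectors in $\mathbb C^d$ with finite support, $\sum E\xi_i\xi_i^*=I$ and $E\|\xi_i\|^2\le\varepsilon$ for all $i$, then $\|\sum\xi_i\xi_i^*\|\le(1+\sqrt\varepsilon)^2$ with positive probability.

**Theorem B** (Davidson, *Similarity and compact perturbations of nest algebras*, J. reine angew. Math. 348 (1984); also *Nest Algebras*, Ch. 13). If $\theta:\mathcal N\to\mathcal M$ is an order isomorphism of nests on separable Hilbert spaces with $\dim(\theta(N')\ominus\theta(N))=\dim(N'\ominus N)$ for all $N<N'$, then for every $\varepsilon>0$ there is an invertible $W=U+K$, $U$ unitary, $K$ compact, $\|K\|<\varepsilon$, with $WN=\theta(N)$ for all $N\in\mathcal N$.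

**Theorem C** (Davidson–Orr, *The invertibles are connected in infinite multiplicity nest algebras*, Bull. London Math. Soc. 27 (1995)). If $\mathcal M_0$ is a nest on a separable space, then $GL(\operatorname{Alg}(\mathcal M_0\otimes1_{\ell^2}))$ is connected.

Theorem C enters only in Section 12, for the continuous part of a nest. Atomic nests do not need it.

## 3. Triangular operators over a linear order

Let $Z$ be a countable set and $h:Z\to\Lambda$ a map to a linearly ordered set. Call the elements of $Z$ *sites*. Put
$$\mathcal A(Z,h)=\{T\in B(\ell^2(Z)):\langle Te_y,e_x\rangle=0\text{ unless }h(x)\le h(y)\}.$$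
This is the nest algebra of the nest $\{\overline{\rm span}\{e_x:h(x)\in D\}:D\subseteq\Lambda\text{ an initial segment}\}$: initial segments are closed under unions and intersections, and $T$ leaves all these spaces invariant if and only if each $Te_y$ is supported in $\{x:h(x)\le h(y)\}$. Let $E$ be the compression to the block diagonal, the blocks being the fibers of $h$, and let $J=J(Z,h)=\ker E$. Thus $J$ consists of the elements whose $(x,y)$ entries vanish unless $h(x)<h(y)$. For a countable linear order $\Omega$ write $\mathcal T_\Omega=\mathcal A(\Omega,\mathrm{id})$.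

For example, $Z=\{1,2,3,4\}$ with $h=1,1,2,2$ gives block upper triangular $4\times 4$ matrices with $2\times2$ blocks. The diagonal blocks are full, and $J$ is the upper right corner.

On $\mathcal A(Z,h)$ the map $E$ is a contractive unital homomorphism, because in $(ST)_{\lambda\lambda}=\sum_\mu S_{\lambda\mu}T_{\mu\lambda}$ only $\lambda\le\mu\le\lambda$ contributes. Also $E\circ E=E$. So $E(T)^{-1}=E(T^{-1})$ for $T\in GL(\mathcal A(Z,h))$, and if $E(T)=1$ then $E(T^{-1})=1$. Hence $(1+J)\cap GL$ is a group. If $f$ is a monotone map on $\Lambda$, then $f(h(x))<f(h(y))$ implies $h(x)<h(y)$, and therefore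
$$J(Z,f\circ h)\subseteq J(Z,h),\qquad \mathcal A(Z,h)\subseteq\mathcal A(Z,f\circ h).$$

**Fact 3.1 (Neumann).** Let $\mathcal B$ be a Banach algebra, $S\in GL(\mathcal B)$, $\|T-S\|\le\theta\|S^{-1}\|^{-1}$ with $\theta<1$. Then the segment from $S$ to $T$ lies in $GL(\mathcal B)$, with inverses of norm at most $\|S^{-1}\|/(1-\theta)$. This is the Neumann series for $S(1+S^{-1}(T'-S))$.

**Fact 3.2 (correction).** Let $\mathcal A$ be a unital Banach algebra, $E:\mathcal A\to\mathcal A$ a contractive unital homomorphism with $E\circ E=E$, $J=\ker E$. If $\gamma$ is a path in $GL(\mathcal A)$ with endpoints in $1+J$, then $E(\gamma)^{-1}\gamma$ is a path in $(1+J)\cap GL(\mathcal A)$ with the same endpoints, since $E(E(\gamma)^{-1}\gamma)=E(\gamma)^{-1}E(\gamma)=1$. If $\gamma$ has Lipschitz constant $L$ and $\|\gamma^{\pm1}\|\le M$, then $\gamma^{-1}$ has Lipschitz constant $M^2L$, and so has $E(\gamma)^{-1}=E(\gamma^{-1})$. The new path therefore has Lipschitz constant at most $M^3L+ML$, and its norms and inverse norms are at most $M^2$.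

**Fact 3.3 (block diagonals).** In an $\ell^\infty$-sum of algebras $B(K_\iota)$, an invertible $D$ with $\|D^{\pm1}\|\le M$ is $e^{iH}e^L$ with $H,L$ selfadjoint in the sum, $\|H\|\le\pi$, $\|L\|\le\log M$. This is the polar decomposition and the Borel functional calculus in each summand. So $D\sim1$ via $e^{itH}e^{tL}$.

**Fact 3.4 (finitely many levels).** Let $K=(K_{pq})_{0\le p\le q<a}$ be block upper triangular with $a$ levels, invertible with inverse of the same form. Put $(K_s)_{pq}=s^{q-p}K_{pq}$ for $0\le s\le1$, with $0^0=1$. Since $s^{q-p}=s^{q-l}s^{l-p}$, the map $K\mapsto K_s$ is multiplicative on block upper triangular matrices, so $(K_s)^{-1}=(K^{-1})_s$. Here $K_1=K$ and $K_0$ is the block diagonal. Write $K_s=\sum_{k<a}s^kK^{(k)}$ with $K^{(k)}$ the $k$-th block diagonal. It is the $k$-th Fourier coefficient of $\theta\mapsto U_\theta^*KU_\theta$, where $U_\theta$ multiplies level $p$ by $e^{ip\theta}$, so $\|K^{(k)}\|\le\|K\|$. Hence $\|K_s\|\le a\|K\|$, and $s\mapsto K_s$ has Lipschitz constant at most $a^2\|K\|$. The same holds for $\ell^\infty$-sums of such $K$ with the same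 $a$.

Call a family of paths *uniform* if the paths have a common Lipschitz constant and a common bound for norms and inverse norms. The $\ell^\infty$-direct sum of a uniform family is a Lipschitz path of invertibles. Note the role of $a$ in Fact 3.4: it is why scaling alone does not survive the passage to infinitely many levels.

## 4. A swindle when there are infinitely many copies

Let $\Omega$ be a countable order and suppose each site comes in infinitely many copies: sites $\Omega\times\{0,1,2,\dots\}$, $h(x,i)=x$. For $T\in GL(\mathcal T_\Omega)$,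
$$T\oplus1\oplus1\oplus\cdots=(T\oplus T^{-1}\oplus T\oplus T^{-1}\oplus\cdots)\,(1\oplus T\oplus T^{-1}\oplus T\oplus\cdots).$$
Each bracket is $\sim1$. Indeed, let $U_\theta$ be the scalar rotation by $\theta$ mixing two copies; it lies in the algebra because copies of the same site have the same $h$. The path $U_\theta(T\oplus1)U_\theta^{-1}$, $0\le\theta\le\pi/2$, joins $T\oplus1$ to $1\oplus T$. Multiplied by $1\oplus T^{-1}$, it joins $T\oplus T^{-1}$ to $1$. All pairs use the same path, so the direct sum is continuous. Thus $T\oplus1\oplus\cdots\sim1$.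

When the atoms are one-dimensional there are no copies, and this is the exact point where the swindle stops. One can group consecutive sites into finite blocks and treat a block as an atom, but then there are only finitely many copies, and the infinite chain $T,T,T,\dots$ needs infinitely many.

The remedy is not to repeat $T$ but to *shrink* it. Suppose we have a move $T\oplus1\leadsto1\oplus T^+$ by a controlled path, where $T^+$ is of the same quality as $T$ but occupies a set of sites sparser by a definite factor. Repeating the move yields $T^{(0)},T^{(1)},T^{(2)},\dots$ on disjoint sets of geometrically decreasing density. They all fit into one order, and the two-bracket identity works with them.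

Here is why such a move can exist. Let $T=1+X$ be triangular with unit diagonal blocks and $\|T^{\pm1}\|\le e^\sigma$. Section 6 shows that the columns of $X$ have norm $O(\sigma)$. Section 7 then lets us replace $X$ by a sample of its columns, one from each block of $r$ sites, as long as $\sigma^2r$ is small. The result is an operator with one site per block and norm bounded by some constant $C_0$, no longer near $1$. Section 5 splits it again into nearly unitary factors, at the price of about $1/\sigma$ factors, each needing its own copy. So about $1/\sigma$ sites per block are needed afterward, whereas the sampling can start from nearly $1/\sigma^2$. The gap between $1/\sigma$ and $1/\sigma^2$ is the room.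

## 5. Splitting a triangular operator into nearly unitary triangular factors

The purpose of the next lemma is to cut $T$ multiplicatively into pieces of norm near $1$, without leaving the nest algebra. The factors $V,S$ of a polar decomposition $T=VS$ need not be in the algebra. The trick is to make each $S^{i/m}$ triangular by a nearly unitary left factor. For $n\times n$ matrices this factor comes from Gram–Schmidt; in general it comes from Theorem B.

**Lemma 5.1 (splitting).** Let $\mathcal N$ be a nest on a separable space, $T\in GL(\operatorname{Alg}\mathcal N)$, $\|T^{\pm1}\|\le M$, $\eta>0$, $m\in\mathbb N$ and $M^{1/m}\le e^{\eta/2}$. Then $T$ is a product of $m$ elements $F_i\in GL(\operatorname{Alg}\mathcal N)$ with $\|F_i^{\pm1}\|\le e^\eta$.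

*Proof.* Let $T=VS$ with $V$ unitary, $S=|T|$; then $\|S^{\pm1}\|\le M$. Choose $0<\varepsilon<1$ with $(1+\varepsilon)/(1-\varepsilon)\le e^{\eta/2}$. For $0<i<m$ the map $N\mapsto S^{i/m}N$ is an order isomorphism of $\mathcal N$ onto a nest, because $S^{i/m}$ is an invertible operator. It preserves dimensions of differences, since $\dim(S^{i/m}N'\ominus S^{i/m}N)=\dim(S^{i/m}N'/S^{i/m}N)=\dim(N'/N)$. Theorem B, applied to the inverse map $S^{i/m}N\mapsto N$, gives $W_i$, a unitary plus an operator of norm less than $\varepsilon$, with $W_iS^{i/m}N=N$ for all $N$. Put $W_0=1$, $W_m=V$ and $T_i=W_iS^{i/m}$ for $0\le i\le m$.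

Then $T_iN=N$ for all $N$; for $i=m$ this holds because $T_m=T$ and both $T$ and $T^{-1}$ map $N$ into $N$. So $T_i^{\pm1}N= N$ and $T_i\in GL(\operatorname{Alg}\mathcal N)$. Also $T_0=1$. Hence $T=F_m\cdots F_1$ with
$$F_i=T_iT_{i-1}^{-1}=W_iS^{1/m}W_{i-1}^{-1}.$$
Since $\|W_i\|\le1+\varepsilon$ and $\|W_i^{-1}\|\le(1-\varepsilon)^{-1}$, the norms of $F_i$ and of $F_i^{-1}=W_{i-1}S^{-1/m}W_i^{-1}$ are at most $\frac{1+\varepsilon}{1-\varepsilon}M^{1/m}\le e^\eta$. $\square$

## 6. Nearly unitary triangular operators have short rows and columns

By Section 1, $\|T^{\pm1}\|\le e^\sigma$ and unit diagonal do not force $\|T-1\|$ to be small. What they do force is this.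

**Lemma 6.1 (small columns).** Let $T=1+X\in1+J(Z,h)$ be invertible in $\mathcal A(Z,h)$, $\|T^{\pm1}\|\le e^\sigma$, $\sigma\le1$, and $Y=T^{-1}-1\in J$. Then $\|X^*-Y\|\le3\sigma$, and $\|Xe_z\|,\|X^*e_z\|\le3\sigma$ for all $z\in Z$.

*Proof.* Let $T=VP$ be the polar decomposition; the spectrum of $P$ lies in $[e^{-\sigma},e^\sigma]$. Then
$$X^*-Y=T^*-T^{-1}=(P-P^{-1})V^*,$$
of norm at most $2\sinh\sigma\le3\sigma$ (convexity of $\sinh$ on $[0,1]$ and $2\sinh1<3$). The entries of $X,Y$ at $(x,y)$ vanish unless $h(x)<h(y)$. So $X^*e_z$ is supported where $h>h(z)$ and $Ye_z$ where $h<h(z)$. These vectors are orthogonal, hence $\|X^*e_z\|\le\|(X^*-Y)e_z\|\le3\sigma$. Likewise $Xe_z\perp Y^*e_z$ and $\|X-Y^*\|\le3\sigma$, so $\|Xe_z\|\le3\sigma$. $\square$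

For $\mathsf T_{f_{(m)}}$ of Section 1 we may take $\sigma=\pi/(2m)$. All its off-diagonal rows and columns have norm at most $3\pi/(2m)$, although $\|X\|\ge2$.

## 7. Sampling one vector from each group

For a vector $v$ let $vv^*$ be the operator $\xi\mapsto\langle\xi,v\rangle v$. Short vectors with bounded total $\sum vv^*$ can be sampled, one from each group of $t$, so that $t$ times the sampled sum is close to the full sum.

**Lemma 7.1 (sampling).** Let $(v_z)_{z\in Z}$ be a countable family in a Hilbert space with $\sum v_zv_z^*\le b$, $\|v_z\|^2\le d$, and let $Z$ be partitioned into groups of exactly $t=2^k$ elements, $td\le b/784$. Then there is $Q\subseteq Z$ with exactly one element in each group and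
$$\Big\|t\sum_{q\in Q}v_qv_q^*-\sum_{z\in Z}v_zv_z^*\Big\|\le28\sqrt{btd}\ (\le b).$$

*Proof.* If $d=0$ all vectors vanish, so let $d>0$. Note that $28\sqrt{btd}\le b$ is the hypothesis $784\,td\le b$.

**Step 1: halving.** We first select one vector from each of finitely many pairs. Let $(u_i,w_i)_{i\le N}$ be pairs in a finite-dimensional space $\mathbb H$, all norms squared at most $d\le\beta$, and let $F=\sum(u_iu_i^*+w_iw_i^*)\le\beta$. The claim is that one can choose $x_i\in\{u_i,w_i\}$ with
$$\Big\|\sum x_ix_i^*-\tfrac12F\Big\|\le4\sqrt{\beta d}.$$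
By the spectral theorem, after dividing each eigenvalue into sufficiently many equal parts, $\beta-F=\sum_l2y_ly_l^*$, a finite sum with $\|y_l\|^2\le d$. Adjoin the pairs $(y_l,y_l)$; the total sum is now $\beta$. For each pair $(u,w)$, independently, let $\xi$ be uniform on the four vectors
$$\sqrt{2/\beta}\,(u\oplus\pm w),\qquad\sqrt{2/\beta}\,(w\oplus\pm u)\quad\text{in }\mathbb H\oplus\mathbb H.$$
The signs kill the off-diagonal corners of the expectation, so $E\xi\xi^*=\frac1\beta(uu^*+ww^*)\oplus\frac1\beta(uu^*+ww^*)$. Over all pairs these sum to $1$. Also $E\|\xi\|^2=\frac2\beta(\|u\|^2+\|w\|^2)\le4d/\beta$. By Theorem A some outcome satisfies $\|\sum\xi\xi^*\|\le(1+2\sqrt{d/\beta})^2$. Call the vector in the first coordinate chosen and the one in the second coordinate non-chosen. The two diagonal corners of $\sum\xi\xi^*$ are $2/\beta$ times the sums over the chosen and the non-chosen vectors. So both sums are at most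
$$\tfrac\beta2\big(1+2\sqrt{d/\beta}\big)^2=\tfrac\beta2+2\sqrt{\beta d}+2d.$$
Together they sum to $\beta$, so the chosen sum is also at least $\frac\beta2-2\sqrt{\beta d}-2d$. It differs from $\beta/2$ by at most $2\sqrt{\beta d}+2d\le4\sqrt{\beta d}$. The adjoined pairs contribute $\sum y_ly_l^*=(\beta-F)/2$ in every outcome. Subtracting this proves the claim.

**Step 2: iteration for finitely many groups.** Now halve $k$ times. Work in the finite-dimensional span of the vectors. Let $Q^{(0)}=Z$. Suppose $Q^{(s)}$ has $2^{k-s}$ elements in each group and $G_s=2^s\sum_{Q^{(s)}}v_zv_z^*$ satisfies $\|G_s\|\le2b$. Pair the elements of $Q^{(s)}$ inside the groups and apply Step 1 to the vectors $2^{s/2}v_z$ with $\beta=2b$ and with $2^sd$ in place of $d$. The selection $Q^{(s+1)}$ satisfies $\|\frac12G_{s+1}-\frac12G_s\|\le4\sqrt{2b\,2^sd}$, so $\|G_{s+1}-G_s\|\le8\sqrt{2b\,2^sd}$. Summing the geometric series,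
$$\|G_s-G_0\|\le8\sqrt{2bd}\sum_{l<k}2^{l/2}\le\frac{8\sqrt2}{\sqrt2-1}\sqrt{btd}\le28\sqrt{btd}\le b.$$
Thus $\|G_s\|\le\|G_0\|+b\le2b$ persists for all $s\le k$, and $Q=Q^{(k)}$ works.

**Step 3: infinitely many groups.** We pass to the limit. Let $Q_n$ be a selection for the first $n$ groups as in Step 2. Along a subsequence the selection in each group stabilizes; let $Q$ be the limiting selection. For fixed $\xi$ the numbers $t\sum_{q\in Q_n}|\langle\xi,v_q\rangle|^2-\sum_{z}|\langle\xi,v_z\rangle|^2$ ($z$ in the first $n$ groups) converge along the subsequence to the corresponding expression for $Q$. This is dominated convergence, with total dominating sum $(t+1)\sum_z|\langle\xi,v_z\rangle|^2<\infty$. Each is at most $28\sqrt{btd}\,\|\xi\|^2$ in absolute value, so the bound holds for the selfadjoint limit operator. $\square$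

## 8. Moving an operator to a sparser set of sites

Fix
$$\sigma=2^{-52},\qquad m=2^{58}=64/\sigma,\qquad r=2^{70},\qquad a=r/m=2^{12};\qquad\text{then }\sigma\sqrt r=2^{-17}.$$
Here $\sigma$ measures near-unitarity, $r$ is the number of sites per group before the move, $m$ the number per group after it, and $a$ the number of old groups merged into one new group, so that again $ma=r$.

**Proposition 8.1.** Let $\Lambda$ be a countable linear order, $h:Z\to\Lambda$ with all fibers of exactly $r$ elements. Let $Z^+=\Lambda\times\{1,\dots,m\}$, $h^+(\lambda,i)=\lambda$, and let $f:\Lambda\to\Lambda'$ be a monotone surjection onto a linear order with all fibers of exactly $a$ elements (so $f\circ h^+$ has fibers of $ma=r$ elements). Let $T\in1+J(Z,h)$ be invertible in $\mathcal A(Z,h)$, $\|T^{\pm1}\|\le e^\sigma$. Then there is $T^+\in1+J(Z^+,f\circ h^+)$, invertible in $\mathcal A(Z^+,f\circ h^+)$, with $\|(T^+)^{\pm1}\|\le e^\sigma$, and a path from $T\oplus1$ to $1\oplus T^+$ in $(1+J)\cap GL$ of $\mathcal A(Z\sqcup Z^+,h\sqcup h^+)$. Its Lipschitz constant and the bound for its norms and inverse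 norms are absolute constants.

*Proof.* Let $\mathcal A=\mathcal A(Z\sqcup Z^+,h\sqcup h^+)$, $X=T-1$, $Y=T^{-1}-1$. Then $\|X\|\le1+e^\sigma\le2.01$; put $b=5\ge\|X\|^2$. We build a path in $GL(\mathcal A)$. Its endpoints will lie in $1+J$: for $T\oplus1$ this is clear, and for $1\oplus T^+$ it follows from $J(Z^+,f\circ h^+)\subseteq J(Z^+,h^+)$. Fact 3.2 then moves the whole path into $(1+J)\cap GL$.

**Step 1: removing the linear term.** We will later insert a sampling projection between two strictly triangular factors, so we need a perturbation of $1$ that starts with $X^2$ rather than $X$. The path $t\mapsto Te^{-tX}$ joins $T$ to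
$$H:=(1+X)e^{-X}=1+X^2\kappa(X),\qquad\kappa(x)=\sum_{n\ge2}(-1)^n\frac{1-n}{n!}x^{n-2},$$
because the coefficient of $X^n$ is $\frac{(-1)^n}{n!}+\frac{(-1)^{n-1}}{(n-1)!}=(-1)^n\frac{1-n}{n!}$, which is $0$ for $n=1$. Since $\frac{n-1}{n!}=\frac1{n\,(n-2)!}\le\frac1{2(n-2)!}$, we get $\|\kappa(X)\|\le\frac12e^{2.01}$, and so $\|T\kappa(X)\|\le4$. Along the path norms and inverse norms are at most $1.01\,e^{2.01}\le8$; in particular $\|H^{\pm1}\|\le8$.

**Step 2: sampling.** The goal is to replace $X^2\kappa(X)$ by $AB$, where $A$ and $B$ pass through a space with one site per group. Apply Lemma 7.1 to $v_z=Xe_z$ with the fibers of $h$ as groups, $t=r$, and $d=9\sigma^2$ (Lemma 6.1). Here $\sum v_zv_z^*=XX^*\le b$, and $rd=9\cdot2^{-34}\le5/784$. We obtain $Q$ with one element in each fiber. Write $Q$ also for the projection onto $\ell^2(Q)$. Then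
$$\|rXQX^*-XX^*\|\le28\sqrt{45}\,\sigma\sqrt r\le188\,\sigma\sqrt r,\qquad\|\sqrt r\,XQ\|^2=\|rXQX^*\|\le2b=10.$$
The operator $X^*$ is lower triangular and useless inside $\mathcal A$, but by Lemma 6.1 it is within $3\sigma$ of $Y$, which is upper triangular. From
$$rXQY-XY=(rXQX^*-XX^*)+rXQ(Y-X^*)-X(Y-X^*)$$
we get $\|rXQY-XY\|\le(188+3\sqrt{10}+3\sqrt5/\sqrt r)\,\sigma\sqrt r\le200\,\sigma\sqrt r$. Now $T^{-1}=1+Y$ gives $1=T+YT$, that is, $X=-YT$. Hence $X^2\kappa(X)=-XYT\kappa(X)$. Put
$$A=\sqrt r\,XQ:\ell^2(Q)\to\ell^2(Z),\qquad B=-\sqrt r\,QYT\kappa(X):\ell^2(Z)\to\ell^2(Q).$$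
Then $(1+AB)-H=-(rXQY-XY)T\kappa(X)$, so
$$\|(1+AB)-H\|\le200\cdot4\cdot2^{-17}<\tfrac1{16}\le\tfrac12\|H^{-1}\|^{-1}.$$
By Fact 3.1 the segment from $H$ to $1+AB$ lies in $GL(\mathcal A(Z,h))$ with inverses bounded by $16$. Moreover $\|A\|\le\sqrt{10}\le3.2$ and $\sqrt r\|QY\|\le\sqrt r\|QX^*\|+3\sigma\sqrt r\le3.3$. So $\|B\|\le13.2$ and $\|A\|\|B\|\le43$. Both $A$ and $B$ have $(x,y)$ entries only for $h(x)<h(y)$: for $A$ because $X\in J$, for $B$ because $Y\in J$ and $T\kappa(X)\in\mathcal A(Z,h)$.

**Step 3: exchanging $1+AB$ for $1+BA$.** This moves the operator from $Z$ to one site per group. Identify $Q$ with $\Lambda$ via $h$, and then with $\Lambda\times\{1\}\subset Z^+$. Let $T'=1+BA$ on $\ell^2(\Lambda)$. Then $T'\in1+J(\Lambda,\mathrm{id})$, and $T'^{-1}=1-B(1+AB)^{-1}A$ is again upper triangular. So $\|T'^{\pm1}\|\le1+43\cdot16\le C_0:=700$. On $\ell^2(Z)\oplus\ell^2(\Lambda\times\{1\})$,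
$$\begin{pmatrix}1&A\\0&1\end{pmatrix}\begin{pmatrix}1+AB&0\\-B&1\end{pmatrix}=\begin{pmatrix}1&A\\-B&1\end{pmatrix}=\begin{pmatrix}1&0\\-B&1\end{pmatrix}\begin{pmatrix}1&A\\0&1+BA\end{pmatrix},$$
$$\begin{pmatrix}1+AB&0\\-B&1\end{pmatrix}=\begin{pmatrix}1&0\\-B(1+AB)^{-1}&1\end{pmatrix}\begin{pmatrix}1+AB&0\\0&1\end{pmatrix},\quad\begin{pmatrix}1&A\\0&1+BA\end{pmatrix}=\begin{pmatrix}1&0\\0&1+BA\end{pmatrix}\begin{pmatrix}1&A\\0&1\end{pmatrix}.$$
Solving for $(1+AB)\oplus1$,
$$\begin{pmatrix}1+AB&0\\0&1\end{pmatrix}=\begin{pmatrix}1&0\\B(1+AB)^{-1}&1\end{pmatrix}\begin{pmatrix}1&-A\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-B&1\end{pmatrix}\begin{pmatrix}1&0\\0&T'\end{pmatrix}\begin{pmatrix}1&A\\0&1\end{pmatrix}.$$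
All factors lie in $GL(\mathcal A)$, because the entries of $A$, $B$ and $B(1+AB)^{-1}$ respect $h\sqcup h^+$. The words "lower left" refer only to the $2\times2$ notation. Multiplying the off-diagonal entries of the four unipotent factors by $s$ and letting $s$ go from $1$ to $0$ gives a path in $GL(\mathcal A)$ from $(1+AB)\oplus1$ to $1\oplus T'$, extended by $1$ on the remaining sites of $Z^+$.

**Step 4: making the operator nearly unitary again.** The operator $T'$ has norm up to $C_0$; we split it. Since $8\log700<64$, we have $m=64/\sigma\ge8\log C_0/\sigma$, i.e. $C_0^{1/m}\le e^{\sigma/8}$. Lemma 5.1 in $\mathcal T_\Lambda$ with $\eta=\sigma/4$ gives $T'=F_1\cdots F_m$ with $F_i\in GL(\mathcal T_\Lambda)$, $\|F_i^{\pm1}\|\le e^{\sigma/4}$. Let $D_i$ be the diagonal of $F_i$, so $\|D_i^{\pm1}\|\le e^{\sigma/4}$, and let $R_i=D_i^{-1}F_i\in1+J(\Lambda,\mathrm{id})$, so $\|R_i^{\pm1}\|\le e^{\sigma/2}$. Deforming each $D_i$ to $1$ by Fact 3.3 joins $T'=\prod D_iR_i$ to $R_1\cdots R_m$, acting on the copy $\Lambda\times\{1\}$.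

**Step 5: spreading the factors over $m$ copies.** A product of nearly unitary factors is not nearly unitary, but a direct sum is. For $i\ge2$ let $U_i(\theta)$ be the scalar rotation mixing the copies $1$ and $i$ in $\Lambda\times\{1,\dots,m\}$. It lies in $\mathcal A$, since all copies of $\lambda$ have the same $h^+$. Replacing the $i$-th factor $R_i$ on copy $1$ by $U_i(\theta)R_iU_i(\theta)^{-1}$, with $\theta$ from $0$ to $\pi/2$ for all $i\ge2$, moves $R_i$ to copy $i$. So $R_1\cdots R_m$ is joined to
$$W:=R_1\oplus\cdots\oplus R_m\in1+J(Z^+,h^+)\quad\text{on }\ell^2(Z^+),\qquad\|W^{\pm1}\|\le e^{\sigma/2}.$$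

**Step 6: coarsening the order.** We need unit diagonal blocks with respect to the merged groups. Let $K$ be the block diagonal of $W$ with respect to $f\circ h^+$. Compression to it is a homomorphism on $\mathcal A(Z^+,f\circ h^+)\supseteq\mathcal A(Z^+,h^+)$, so $K^{-1}$ is the block diagonal of $W^{-1}$ and $\|K^{\pm1}\|\le e^{\sigma/2}$. Each block of $K$ is upper triangular with respect to $a$ levels, the $h^+$-fibers over one fiber of $f$, with identity diagonal blocks. By Fact 3.4, $K_0=1$ and $K_1=K$, so $s\mapsto K_s^{-1}W$ is a path in $GL(\mathcal A)$ from $W$ to $T^+:=K^{-1}W$. By construction $T^+\in1+J(Z^+,f\circ h^+)$, it is invertible in $\mathcal A(Z^+,f\circ h^+)$, and $\|(T^+)^{\pm1}\|\le e^{\sigma/2}e^{\sigma/2}=e^\sigma$.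

**Step 7: constants.** The six pieces join $T\oplus1$ to $1\oplus T^+$. Each piece is a product of at most $3m+5$ factors, and every factor is constant or Lipschitz in the parameter, with norm, inverse norm and Lipschitz constant bounded by absolute constants. In Step 1 these are $8$, $8$ and $8\cdot2.01$; in Step 2 they are $9$, $16$ and $\frac1{16}$. In Step 3 the off-diagonal entries have norm at most $16\cdot13.2$, and $\|T'^{\pm1}\|\le700$. In Step 4 the factors are $e^{itH_i}e^{tL_i}$ with $\|H_i\|\le\pi$, $\|L_i\|\le\sigma/4$, and the $R_i$; in Step 5, rotations and the $R_i$; in Step 6, $K_s^{-1}=(K^{-1})_s$ with bound $ae^{\sigma/2}$ (also for its inverse $K_s$) and Lipschitz constant $a^2e^{\sigma/2}$, and $W$. Since $m$ and $a$ are absolute, the resulting bounds are absolute, also after Fact 3.2. $\square$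

## 9. Orders whose classes are all infinite

For a countable linear order $\Omega$ let $x\approx y$ if only finitely many elements lie between $x$ and $y$. This is an equivalence relation with convex classes. Counting steps from a base point embeds a class as a convex subset of $\mathbb Z$, so an infinite class is order isomorphic to $\omega$, $\omega^*$ or $\mathbb Z$. For example, $\omega+\omega^*$ has two classes, both infinite. The order $\omega+1$ has the class $\omega$ and a one-point class. In $\mathbb Q$ all classes are points.

**Theorem 9.1.** If all $\approx$-classes of $\Omega$ are infinite, $GL(\mathcal T_\Omega)$ is connected.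

*Proof.* Let $R=2m=2^{59}$ and $B=r+R$. Identify each class with $\{0,1,2,\dots\}$, $\{\dots,-2,-1\}$ or $\mathbb Z$, and cut it into *base blocks* $\{Bi,\dots,Bi+B-1\}$. For $j\ge0$, the *level-$j$ groups* are the unions of the $a^j$ base blocks of one class with the same $\lfloor i/a^j\rfloor$. The choice of the three models makes all blocks and groups complete. Level-$j$ groups are intervals of $\Omega$, hence linearly ordered, and each level-$(j+1)$ group is the union of exactly $a$ consecutive level-$j$ groups. Let $h_0$ map a site to its base block, $\mathcal A_0=\mathcal A(\Omega,h_0)\supseteq\mathcal T_\Omega$, with $E_0,J_0$ as in Section 3. Since $h_0(x)<h_0(y)$ implies $x<y$, we have $1+J_0\subseteq\mathcal T_\Omega$.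

**Step 1: it is enough to work in $\mathcal A_0$.** There a base block behaves like an atom of dimension $B$. Let $T\in GL(\mathcal T_\Omega)$. Then $E_0(T)$ is an $\ell^\infty$-sum of upper triangular $B\times B$ matrices with inverse of the same form. By Fact 3.4 (with $B$ levels) it is joined in $GL(\mathcal T_\Omega)$ to its diagonal, which is joined to $1$ by Fact 3.3. So $T\sim T_1:=E_0(T)^{-1}T\in1+J_0$ in $GL(\mathcal T_\Omega)$. It suffices to connect $T_1$ to $1$ in $GL(\mathcal A_0)$: Fact 3.2 then gives a path in $(1+J_0)\cap GL(\mathcal A_0)$, whose elements and their inverses lie in $1+J_0\subseteq\mathcal T_\Omega$.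

**Step 2: reduction to nearly unitary operators.** By Lemma 5.1 in the nest algebra $\mathcal A_0$, $T_1$ is a product of factors $F\in GL(\mathcal A_0)$ with $\|F^{\pm1}\|\le e^{\sigma/2}$. By Fact 3.3, $E_0(F)\sim1$ in $GL(\mathcal A_0)$, so $F\sim E_0(F)^{-1}F$, and this element lies in $1+J_0$ with norm and inverse norm at most $e^\sigma$. So it suffices to connect to $1$ in $GL(\mathcal A_0)$ any $S_0=1+X\in(1+J_0)\cap GL(\mathcal A_0)$ with $\|S_0^{\pm1}\|\le e^\sigma$.

**Step 3: making room.** We free $R$ sites in every base block. In each base block choose $R$ disjoint subsets of $1024$ sites; this is possible since $1024R=2^{69}\le B$. Apply Lemma 7.1 to $v_z=Xe_z\oplus X^*e_z$ over the chosen sites, with these subsets as groups and $t=1024$. The sum $\sum v_zv_z^*$ is at most $2\|X\|^2\le10=:b$, and $\|v_z\|^2\le18\sigma^2$ by Lemma 6.1; clearly $1024\cdot18\sigma^2\le10/784$. We get a set $Q_0$ with exactly $R$ sites in each base block and $1024\sum_{Q_0}v_qv_q^*\le2b=20$. The two diagonal corners of $\sum_{Q_0}v_qv_q^*$ are $XQ_0X^*$ and $X^*Q_0X$, so $\|XQ_0\|^2,\|Q_0X\|^2\le20/1024$.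

Let $Z_0=\Omega\setminus Q_0$, which has $r$ sites in each base block, and let $S$ be the compression of $S_0$ to $\ell^2(Z_0)$. Then
$$S_0-(S\oplus1_{Q_0})=Q_0X+(1-Q_0)XQ_0$$
has norm at most $2\sqrt{20/1024}\le0.28$, while $\|S_0^{-1}\|\le1.01$. By Fact 3.1 the segment from $S_0$ to $S\oplus1_{Q_0}$ lies in $GL(\mathcal A_0)$. In particular $S$ is invertible in $\mathcal A(Z_0,h_0)$. The norm of $S^{\pm1}$ may exceed $e^\sigma$, so apply Lemma 5.1 and Fact 3.3 to $S$ in $\mathcal A(Z_0,h_0)$ exactly as in Step 2. It then suffices to connect $T^{(0)}\oplus1_{Q_0}$ to $1$ in $GL(\mathcal A_0)$ whenever $T^{(0)}\in1+J(Z_0,h_0)$ is invertible in $\mathcal A(Z_0,h_0)$ with $\|(T^{(0)})^{\pm1}\|\le e^\sigma$.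

**Step 4: placing infinitely many sparse sets in the free room.** Choose pairwise disjoint sets $Z_1,Z_2,\dots\subseteq Q_0$ such that $Z_{j+1}$ has, for each level-$j$ group $g$, exactly $m$ elements *attached* to $g$, all lying in $g$ ($j\ge0$), and no others. This is done by induction on $j$. A level-$j$ group contains $Ra^j=2ma^j$ sites of $Q_0$. For $1\le i\le j$ it contains $a^{j-i+1}$ level-$(i-1)$ groups, so $Z_i$ uses $ma^{j-i+1}$ of its sites. Together with the $m$ new ones that is $m(1+a+\dots+a^j)\le2ma^j$, so there is room. For $j\ge1$ each level-$j$ group contains exactly $ma=r$ elements of $Z_j$, and each level-$0$ group contains $r$ elements of $Z_0$.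

**Step 5: iterating the move.** Let $\Lambda_j$ be the ordered set of level-$j$ groups and $f_j:\Lambda_j\to\Lambda_{j+1}$ the inclusion map, with fibers of $a$ elements. Starting from $T^{(0)}$, apply Proposition 8.1 with $\Lambda=\Lambda_j$, $Z=Z_j$, $h$ the level-$j$ group, $f=f_j$ and $Z^+=Z_{j+1}$, the elements attached to $g$ being $\{g\}\times\{1,\dots,m\}$. This yields $T^{(j+1)}\in1+J$ on $\ell^2(Z_{j+1})$ with respect to level-$(j+1)$ groups, invertible in the corresponding algebra, with $\|(T^{(j+1)})^{\pm1}\|\le e^\sigma$. So the hypotheses hold again. It also yields paths $\gamma_j$, uniform in $j$, from $T^{(j)}\oplus1$ to $1\oplus T^{(j+1)}$ in $(1+J)\cap GL$ on $\ell^2(Z_j\sqcup Z_{j+1})$ with respect to level-$j$ groups. An entry $(x,y)$ of an element of that $J$ is nonzero only if $x,y$ lie in level-$j$ groups $g<g'$. These are disjoint intervals and unions of base blocks, so $h_0(x)<h_0(y)$. All these elements and their inverses, extended by $1$, therefore belong to $1+J_0\subseteq\mathcal A_0$.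

**Step 6: the swindle.** Let $a_j=T^{(j)}$ on $\ell^2(Z_j)$ and
$$g_{\rm ev}=\bigoplus_{j\text{ even}}(a_j\oplus a_{j+1}^{-1}),\qquad g_{\rm odd}=\bigoplus_{j\text{ odd}}(a_j\oplus a_{j+1}^{-1})\quad\text{on }\ell^2(Z_j)\oplus\ell^2(Z_{j+1}),$$
extended by $1$ elsewhere. The path $\bigoplus_{j\text{ even}}\gamma_j(t)(1\oplus a_{j+1}^{-1})$ is norm continuous in $GL(\mathcal A_0)$ by uniformity. At the start it is $g_{\rm ev}$ and at the end it is $1$. Likewise $g_{\rm odd}\sim1$. On $\ell^2(Z_0)$ the product $g_{\rm ev}g_{\rm odd}$ is $a_0$; on $\ell^2(Z_j)$, $j\ge1$, it is $a_ja_j^{-1}=1$ or $a_j^{-1}a_j=1$. Hence $T^{(0)}\oplus1_{Q_0}=g_{\rm ev}g_{\rm odd}\sim1$ in $GL(\mathcal A_0)$. $\square$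

For $\Omega=\omega$ this shows in particular that the operator $\mathsf T_f$ of Section 1 is connected to $1$.

## 10. Finite classes and borrowed sites

For $\Omega=\mathbb Q$ the previous proof does not start: a finite interval of $\mathbb Q$ is a point, so there are no base blocks of size $B$. The idea is to give each finite class $c$ an infinite tail $Z_c$ of new points, which makes all classes infinite, and to apply Theorem 9.1 in the enlarged order. The tails are then planted back into $\Omega$, on a sparse set of sites cleared beforehand and located very close to $c$. The planting disturbs the order slightly, and the disturbance will be small in Hilbert–Schmidt norm.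

**Theorem 10.1.** $GL(\mathcal T_\Omega)$ is connected for every countable linear order $\Omega$.

*Proof.* If $\Omega$ is finite use Facts 3.4 and 3.3. Let $\Omega$ be infinite, and let $\mathfrak F$ be the set of finite $\approx$-classes. If $\mathfrak F=\emptyset$ use Theorem 9.1, so let $\mathfrak F\ne\emptyset$. Exactly as in Step 2 of Section 9, with the diagonal in place of $E_0$, Lemma 5.1 and Fact 3.3 show that it suffices to connect to $1$ in $GL(\mathcal T_\Omega)$ any $S_0=1+X\in GL(\mathcal T_\Omega)$ with $X$ strictly upper triangular and $\|S_0^{\pm1}\|\le e^\sigma$.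

**Step 1: the side of a finite class.** We decide on which side of $c\in\mathfrak F$ there are infinitely many points arbitrarily near. If $\max c$ is not the largest element of $\Omega$, call $c$ *right*. Then $(\max c,u)$ is infinite for all $u>\max c$, since otherwise $u\approx\max c$ and $u\in c$. If $\max c=\max\Omega$, call $c$ *left*. Then $\min c$ is not the least element of $\Omega$, as otherwise $c=\Omega$ would be finite, and $(u,\min c)$ is infinite for all $u<\min c$ by the same argument. There is at most one left class, and it is then the largest class. Call the intervals $(\max c,u)$ with $c$ right, $u>\max c$, and $(u,\min c)$ with $c$ left, $u<\min c$, *demand intervals*. There are countably many, at least one, and all are infinite.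

**Step 2: a sparse set.** We now choose the sites to be cleared. There must be infinitely many in each demand interval, infinitely many sites must remain in each infinite class, and $S_0$ must nearly decouple from them. List the demand intervals as $(D_n)_{n\ge1}$, each infinitely often, and the infinite classes, if any, as $(\kappa_n)_{n\ge1}$, each infinitely often. Choose inductively $q_n\in D_n$ different from all earlier $q_i,\rho_i$ ($i<n$), with
$$|\langle X^*Xe_{q_n},e_{q_i}\rangle|+|\langle XX^*e_{q_n},e_{q_i}\rangle|\le10^{-2}4^{-n}\qquad(i<n).$$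
This is possible: $D_n$ is infinite, and for fixed $i$ the left side, being the sum of the moduli of coordinates of two fixed vectors, tends to $0$ along any sequence of distinct $q$'s in place of $q_n$. Then, if there are infinite classes, choose $\rho_n\in\kappa_n$ different from all $q_i$ ($i\le n$) and $\rho_i$ ($i<n$). Let $Q_1=\{q_n\}$. Every demand interval contains infinitely many elements of $Q_1$. No $\rho_n$ lies in $Q_1$, so $\kappa\setminus Q_1$ is infinite for every infinite class $\kappa$.

**Step 3: clearing the sparse set.** The matrix $Q_1X^*XQ_1$ has diagonal entries $\|Xe_{q_n}\|^2\le9\sigma^2$ by Lemma 6.1. The squared Hilbert–Schmidt norm of its off-diagonal part is at most $2\sum_nn\,10^{-4}16^{-n}=2\cdot10^{-4}\cdot\frac{16}{225}\le10^{-4}$. The same holds for $Q_1XX^*Q_1$. Hence $\|XQ_1\|^2,\|Q_1X\|^2\le9\sigma^2+10^{-2}$. Let $S$ be the compression of $S_0$ to $\ell^2(\Omega\setminus Q_1)$. Then $S_0-(S\oplus1_{Q_1})=Q_1X+(1-Q_1)XQ_1$ has norm at most $0.21$, and $\|S_0^{-1}\|\le1.01$. By Fact 3.1, $S_0\sim S\oplus1_{Q_1}$ in $GL(\mathcal T_\Omega)$, and $S$ is invertible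 in $\mathcal T_{\Omega\setminus Q_1}$, with diagonal $1$.

**Step 4: an auxiliary order with infinite classes.** For $c\in\mathfrak F$ let $Z_c$ be a countably infinite set of new points. Let $\Omega^\sharp$ be obtained from $\Omega$ by replacing the element $\max c$ by $\{\max c\}+Z_c$, with $Z_c$ of order type $\omega$, for each right $c$, and the element $\min c$ by $Z_c+\{\min c\}$, with $Z_c$ of order type $\omega^*$, for the left $c$ (if any). Let $\Omega''=\Omega^\sharp\setminus Q_1$. For $y\in\Omega\setminus Q_1$ this means: if $c$ is right, $Z_c<y$ if and only if $y>\max c$, and otherwise $y<Z_c$; if $c$ is left, $Z_c<y$ if and only if $y\ge\min c$, and otherwise $y<Z_c$. Moreover $Z_c<Z_{c'}$ if and only if $c<c'$, and each $Z_c$ is convex in $\Omega''$.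

All classes of $\Omega''$ are infinite. Indeed, every element lies in one of the pieces $\kappa\setminus Q_1$ ($\kappa$ an infinite class) or $(c\setminus Q_1)\cup Z_c$ ($c\in\mathfrak F$), and these are infinite. We show that two elements $x<y$ of one piece have only finitely many elements of $\Omega^\sharp$ between them. Let first $x,y\in\kappa$. Only finitely many elements of $\Omega$ lie between them. If a point of some $Z_c$ lay between, then $x\le\max c<y$ ($c$ right) or $x<\min c\le y$ ($c$ left), and by convexity a point of $c$ would lie in $\kappa$, which is impossible. In the piece of $c$, the same argument shows that no point of another $Z_{c'}$ lies between two points of $c$. Since $c$ is a finite interval of $\Omega$ and $Z_c$ has type $\omega$ immediately after it, or $\omega^*$ immediately before it, only finitely many elements lie between $x$ and $y$.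

**Step 5: factoring in the auxiliary order.** View $S\oplus1$ as an operator on $\ell^2(\Omega'')$. It lies in $GL(\mathcal T_{\Omega''})$ and is connected to $1$ there by Theorem 9.1. We do not want to keep track of the order inside a tail. Let $h''$ be the map on $\Omega''$ collapsing each convex set $Z_c$ to one point, and $J''=J(\Omega'',h'')$. Since $S$ has diagonal $1$, $S\oplus1\in1+J''$. So Fact 3.2 in $\mathcal A(\Omega'',h'')\supseteq\mathcal T_{\Omega''}$ gives a path from $S\oplus1$ to $1$ in the group $(1+J'')\cap GL(\mathcal A(\Omega'',h''))$. Subdividing it finely,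
$$S\oplus1=\prod_{k=1}^p(1+X_k),\qquad X_k\in J'',\quad\|X_k\|\le\tfrac14.$$

**Step 6: planting the tails.** Let $\eta>0$. We construct an injection $\pi:\bigsqcup_cZ_c\to Q_1$. Let $\psi:\Omega''\to\Omega$ be the identity on $\Omega\setminus Q_1$ and $\pi$ on $\bigsqcup Z_c$; it is injective. Write $X_k(x,y)=\langle X_ke_y,e_x\rangle$. Enumerate $\bigsqcup_cZ_c=\{w_1,w_2,\dots\}$ and proceed inductively.

Let $w_l\in Z_c$ with $c$ right. For $u>\max c$ put
$$\mathcal Y(u)=\{y\in\Omega\setminus Q_1:\max c<y\le u\}\cup\bigcup\{Z_{c'}:c'>c,\ \min c'\le u\}.$$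
The countable set $\{u\in\Omega:u>\max c\}$ is nonempty and has no least element (all $(\max c,u)$ are infinite), so it contains a coinitial decreasing sequence $u_1>u_2>\cdots$. The sets $\mathcal Y(u_n)$ decrease to $\emptyset$: a point $y$ is excluded once $u_n<y$, and $Z_{c'}$ once $u_n<\min c'$. The rows $X_k(w_l,\cdot)$, $k\le p$, are square summable. So we can choose $u=u_{w_l}>\max c$ with
$$\sum_k\sum_{y\in\mathcal Y(u)}|X_k(w_l,y)|^2<\eta^22^{-l}\quad\text{and}\quad u\le\pi(w_i)\ \text{for each }i<l\text{ with }\pi(w_i)>\max c.$$
Let $\pi(w_l)$ be an unused element of $Q_1\cap(\max c,u)$, which exists because this demand interval contains infinitely many elements of $Q_1$.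

Let $w_l\in Z_c$ with $c$ left. For $u<\min c$ put
$$\mathcal Y'(u)=\{x\in\Omega\setminus Q_1:u\le x<\min c\}\cup\bigcup\{Z_{c'}:c'<c,\ \max c'\ge u\}.$$
The set $\{u<\min c\}$ has no greatest element, and along a cofinal increasing sequence the sets $\mathcal Y'(u_n)$ decrease to $\emptyset$. The columns $X_k(\cdot,w_l)$ are square summable. Choose $u=u_{w_l}<\min c$ with
$$\sum_k\sum_{x\in\mathcal Y'(u)}|X_k(x,w_l)|^2<\eta^22^{-l}\quad\text{and}\quad u\ge\pi(w_i)\ \text{for each }i<l\text{ with }\pi(w_i)<\min c.$$
Let $\pi(w_l)$ be an unused element of $Q_1\cap(u,\min c)$.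

**Step 7: where the planting violates the order.** Call $(x,y)$ with $h''(x)<h''(y)$ a *violation* if $\psi(x)\ge\psi(y)$. We claim that for every violation, either $x\in Z_c$ with $c$ right and $y\in\mathcal Y(u_x)$, or $y\in Z_{c'}$ with $c'$ left and $x\in\mathcal Y'(u_y)$. Here $\mathcal Y(u_x)$ is formed with the class of $x$, and $\mathcal Y'(u_y)$ with the class of $y$.

* If $x,y\in\Omega\setminus Q_1$, there is no violation.
* Let $x\in Z_c$, $y\in\Omega\setminus Q_1$. If $c$ is left, then $y\ge\min c$ and $\pi(x)<\min c\le y$: no violation. If $c$ is right, then $y>\max c$, and a violation means $y\le\pi(x)<u_x$, so $y\in\mathcal Y(u_x)$.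
* Let $x\in\Omega\setminus Q_1$, $y\in Z_{c'}$. If $c'$ is right, then $x\le\max c'<\pi(y)$: no violation. If $c'$ is left, then $x<\min c'$, and a violation means $u_y<\pi(y)\le x$, so $x\in\mathcal Y'(u_y)$.
* Let $x\in Z_c$, $y\in Z_{c'}$. Then $c<c'$, so $c$ is right, because a left class is the largest class.
  * If $c'$ is right, a violation gives $\pi(x)\ge\pi(y)>\max c'\ge\min c'$. So $\min c'<u_x$ and $y\in\mathcal Y(u_x)$.
  * Let $c'$ be left and $x$ be placed after $y$. If $\pi(y)>\max c$, then $\pi(x)<u_x\le\pi(y)$: no violation. Otherwise $u_y<\pi(y)\le\max c$, so $x\in\mathcal Y'(u_y)$.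
  * Let $c'$ be left and $y$ be placed after $x$. If $\pi(x)<\min c'$, then $\pi(y)>u_y\ge\pi(x)$: no violation. Otherwise $\min c'\le\pi(x)<u_x$, so $y\in\mathcal Y(u_x)$.

**Step 8: transfer to $\Omega$.** Let $\tilde X_k$ be $X_k$ with all violating entries replaced by $0$. By the claim, every violating entry is counted in the row or column belonging to some $w_l$, so in Hilbert–Schmidt norm $\|X_k-\tilde X_k\|_{HS}^2\le\sum_l\eta^22^{-l}\le\eta^2$. The number $p$ and the $X_k$ do not depend on $\eta$. So for $\eta$ small, $\|\tilde X_k\|\le\frac12$, hence $\tilde T:=\prod(1+\tilde X_k)$ has $\|\tilde T^{-1}\|\le2^p$, and $\|\tilde T^{-1}(S\oplus1)-1\|<1$.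

Transport everything by $\psi$ to $\ell^2(\psi(\Omega''))\subseteq\ell^2(\Omega)$ and extend by $1$. Then $S\oplus1$ becomes $S\oplus1_{Q_1}\in GL(\mathcal T_\Omega)$. A nonzero entry of $\tilde X_k$ has $\psi(x)<\psi(y)$, so the $\tilde X_k$ become strictly upper triangular elements of $\mathcal T_\Omega$ of norm at most $\frac12$. So $\tilde T\sim1$ in $GL(\mathcal T_\Omega)$ via $\prod(1+t\tilde X_k)$. Moreover $\tilde T^{-1}(S\oplus1_{Q_1})\in\mathcal T_\Omega$ is at distance less than $1$ from $1$, hence $\sim1$. Altogether $S_0\sim S\oplus1_{Q_1}\sim1$. $\square$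

## 11. Atomic nests on separable spaces

**Theorem 11.1.** Let $\mathcal N$ be an atomic nest on a separable space, $E$ the compression to the atoms, $J=\ker E|_{\operatorname{Alg}\mathcal N}$. Then $GL(\operatorname{Alg}\mathcal N)$ is connected, and every $T\in(1+J)\cap GL(\operatorname{Alg}\mathcal N)$ is connected to $1$ inside $(1+J)\cap GL(\operatorname{Alg}\mathcal N)$.

*Proof.* **Step 1: block triangular form.** For an atom $N_+\ominus N$ and $M\in\mathcal N$, either $M\supseteq N_+$ or $M\subseteq N$; so the atom is contained in $M$ or orthogonal to $M$. Hence the atoms are mutually orthogonal and linearly ordered, $\mathcal H$ is their orthogonal sum, and each $M\in\mathcal N$ is the span of the atoms it contains, an initial segment. An operator in $\operatorname{Alg}\mathcal N$ maps the atom $N_+\ominus N$ into $N_+$, the span of the atoms up to this one, and conversely every block upper triangular operator leaves all initial segments invariant. So $\operatorname{Alg}\mathcal N$ consists of the operators that are block upper triangular for the atoms, and $E$ is a contractive unital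 homomorphism with $E\circ E=E$.

**Step 2: refining to one-dimensional atoms.** By Fact 3.3, $E(T)\sim1$ for $T\in GL(\operatorname{Alg}\mathcal N)$, so $T\sim E(T)^{-1}T\in1+J$. Choose an ordered orthonormal basis in each atom and order all basis vectors lexicographically, giving a countable order $\Omega$. Then $1+J\subseteq\mathcal T_\Omega\subseteq\operatorname{Alg}\mathcal N$. If $T\in(1+J)\cap GL(\operatorname{Alg}\mathcal N)$, then $T^{-1}\in1+J$, so $T\in GL(\mathcal T_\Omega)$. By Theorem 10.1, $T$ is connected to $1$ in $GL(\mathcal T_\Omega)\subseteq GL(\operatorname{Alg}\mathcal N)$. Fact 3.2 for $E$ moves the path into $(1+J)\cap GL(\operatorname{Alg}\mathcal N)$. $\square$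

## 12. Nests with a continuous part

Two general remarks first. If $L=N'\ominus N$ with $N\subseteq N'$ in a nest, then $T\mapsto P_LT|_L$ is a contractive unital homomorphism on the nest algebra. Indeed $TP_L$ has range in $N'=N\oplus L$ and $P_LSP_N=0$, so $P_LSTP_L=P_LS(P_N+P_L)TP_L=P_LSP_L\,TP_L$.

**Definition (ordinal sum).** For nests $\mathcal N_k$ on $\mathcal H_k$, $k=1,2,\dots$, the *ordinal sum* is the nest on $\bigoplus\mathcal H_k$ with elements $\bigoplus_{k<j}\mathcal H_k\oplus N$ ($j\ge1$, $N\in\mathcal N_j$) and the whole space; for finitely many nests, truncate.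

It is a nest. An intersection of members is computed in the $\mathcal N_j$ with the smallest index $j$ that occurs. A closed span is computed in the $\mathcal N_j$ with the largest index $j$ that occurs, or it is the whole space if the indices are unbounded. For instance, the ordinal sum of the trivial nests $\{0,\mathbb C\}$ repeated infinitely often is the nest of upper triangular operators on $\ell^2$. Each $\mathcal H_k$ is a difference of two members.

**Theorem 12.1.** $GL(\operatorname{Alg}\mathcal N)$ is connected for every nest $\mathcal N$ on a separable space.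

*Proof.* **Step 1: coordinates on the nest.** We replace $\mathcal N$ by a model in which the continuous part is visible. Choose $\varphi(N)=\sum_n\alpha_n\|P_Nx_n\|^2$ with $(x_n)$ a total sequence, $\alpha_n>0$, $\varphi(\mathcal H)=1$. It is strictly increasing on $\mathcal N$, because $N<N'$ forces $P_Nx_n\ne P_{N'}x_n$ for some $n$. It is continuous along monotone limits, because the projections converge strongly and the sum is dominated by $\sum\alpha_n\|x_n\|^2=1$. A convergent sequence in $\varphi(\mathcal N)$ has a monotone subsequence, and $\mathcal N$ is closed under intersections and spans. So $\varphi$ is an order isomorphism of $\mathcal N$ onto a closed set $C\subseteq[0,1]$ containing $0,1$. The components $(\alpha,\beta)$ of $[0,1]\setminus C$ (*gaps*) correspond to the atoms of $\mathcal N$, of dimension $d_{(\alpha,\beta)}$. Let $\mathcal I$ be the countable set of nondegenerate components of $C$, which are closed intervals. Let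
$$\tilde{\mathcal H}=\bigoplus_{\text{gaps}}\ell^2_{d_{(\alpha,\beta)}}\oplus\bigoplus_{I\in\mathcal I}L^2(I)\otimes\ell^2,\qquad\tilde N_c=\bigoplus_{\beta\le c}\ell^2_{d_{(\alpha,\beta)}}\oplus\bigoplus_IL^2(I\cap[0,c])\otimes\ell^2\quad(c\in C).$$

**Step 2: the model is a nest.** Clearly $\tilde N_0=0$ and $\tilde N_1=\tilde{\mathcal H}$. Let $D\subseteq C$ be nonempty and $c_0=\inf D\in C$. If $c_0\in D$, then $\bigcap_D\tilde N_c=\tilde N_{c_0}$. Otherwise take $D\ni c_k\downarrow c_0$. A gap with $\beta\le c_k$ for all $k$ has $\beta\le c_0$, and $\bigcap_kL^2(I\cap[0,c_k])=L^2(I\cap[0,c_0])$, so again the intersection is $\tilde N_{c_0}$. Let $c_1=\sup D$. If $c_1\in D$ the closed span is $\tilde N_{c_1}$. If not, take $D\ni c_k\uparrow c_1$ strictly. No gap has $\beta=c_1$, since $c_1$ is a limit of $C$ from below. So every gap with $\beta\le c_1$ has $\beta\le c_k$ for some $k$. Also $\bigcup_kL^2(I\cap[0,c_k])$ is dense in $L^2(I\cap[0,c_1])$. So the closed span is $\tilde N_{c_1}$. The family is strictly increasing: for $c<c'$ in $C$, either $[c,c']$ contains a gap, or $[c,c']\subseteq C$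 is contained in a member of $\mathcal I$. Write $\tilde{\mathcal N}=\{\tilde N_c:c\in C\}$.

**Step 3: the model is similar to $\mathcal N$.** The map $\varphi^{-1}(c)\mapsto\tilde N_c$ is an order isomorphism preserving dimensions of differences. Indeed, if $C\cap[c,c']$ is finite, both differences are the sums of the atoms in between. If it is infinite, both are infinite-dimensional, because they contain infinite strictly increasing or decreasing chains, and both spaces are separable. By Theorem B there is an invertible $W$ with $W\varphi^{-1}(c)=\tilde N_c$ for all $c$. Hence $\operatorname{Alg}\tilde{\mathcal N}=W(\operatorname{Alg}\mathcal N)W^{-1}$, and it suffices to treat $\tilde{\mathcal N}$.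

**Step 4: an atomic subnest.** We forget the interior of the continuous parts. Let $C'=C\setminus\bigcup_I\operatorname{int}I$, where $\operatorname{int}[p,q]=(p,q)$. It is closed and contains $0,1$. Let $\mathcal N'=\{\tilde N_c:c\in C'\}$, a nest by the formulas of Step 2. Endpoints of gaps and of members of $\mathcal I$ lie in no $\operatorname{int}I$, hence in $C'$. So the components of $[0,1]\setminus C'$ are exactly the gaps and the intervals $\operatorname{int}I$. The consecutive pairs of $\mathcal N'$ are therefore the endpoints of the gaps and of the $I\in\mathcal I$, with atoms $\ell^2_{d_{(\alpha,\beta)}}$ and $L^2(I)\otimes\ell^2$. These span $\tilde{\mathcal H}$, so $\mathcal N'$ is atomic. Let $E,J$ be associated with $\mathcal N'$ as in Theorem 11.1. If $c$ is interior to $I=[p,q]$, every $X\in J$ satisfies $X\tilde N_c\subseteq X\tilde N_q\subseteq\tilde N_p\subseteq\tilde N_c$. Hence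
$$1+J\subseteq\operatorname{Alg}\tilde{\mathcal N}\subseteq\operatorname{Alg}\mathcal N'.$$

**Step 5: the block diagonal part.** Let $T\in GL(\operatorname{Alg}\tilde{\mathcal N})$. Then $E(T)\in T+J\subseteq\operatorname{Alg}\tilde{\mathcal N}$, and likewise $E(T)^{-1}=E(T^{-1})\in\operatorname{Alg}\tilde{\mathcal N}$. So $E(T)$ is the direct sum of an invertible element of $\bigoplus_{\rm gaps}B(\ell^2_d)$, connected to $1$ by Fact 3.3, and an element $\bigoplus_IT_I$ with $\sup_I\|T_I^{\pm1}\|<\infty$. Here $T_I\in GL(\operatorname{Alg}\mathcal V_I)$, where $\mathcal V_I$ is the nest $\{L^2(I\cap[0,c])\otimes\ell^2\}_{c\in I}$. If $\mathcal I\ne\emptyset$, enumerate $\mathcal I$ and let $\mathcal M$ be the ordinal sum of the $\mathcal V_I$ in this enumeration. It has the form $\mathcal M_0\otimes1_{\ell^2}$, with $\mathcal M_0$ the ordinal sum of the nests $\{L^2(I\cap[0,c])\}_{c\in I}$. As $\bigoplus_IT_I\in GL(\operatorname{Alg}\mathcal M)$, Theorem C gives $\bigoplus_IT_I=\prod_{i\le p}e^{G_i}$ with $G_i\in\operatorname{Alg}\mathcal M$. Compression to the block diagonal is a contractive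 homomorphism on $\operatorname{Alg}\mathcal M$, so
$$\bigoplus_IT_I=\prod_{i\le p}e^{\oplus_IG_{i,I}},\qquad G_{i,I}\in\operatorname{Alg}\mathcal V_I\text{ uniformly bounded}.$$
Bounded block diagonal operators with components in $B(\ell^2_d)$ and $\operatorname{Alg}\mathcal V_I$ lie in $\operatorname{Alg}\tilde{\mathcal N}$. Hence $E(T)\sim1$ in $GL(\operatorname{Alg}\tilde{\mathcal N})$.

**Step 6: the rest is atomic.** So $T\sim E(T)^{-1}T\in1+J$. By Theorem 11.1 this element is connected to $1$ within $(1+J)\cap GL(\operatorname{Alg}\mathcal N')$. The elements of this group and their inverses lie in $1+J\subseteq\operatorname{Alg}\tilde{\mathcal N}$, so the path lies in $GL(\operatorname{Alg}\tilde{\mathcal N})$. $\square$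

## 13. Uniform bounds, nonseparable spaces and exponentials

We now prove Theorems 1 and 2.

**Step 1: a uniform number of exponentials.** To pass to nonseparable spaces we will sum over many separable pieces, so we need bounds independent of the piece. The claim: for every $M$ there is $p(M)\in\mathbb N$ such that for every nest $\mathcal N$ on a separable space and every $T\in GL(\operatorname{Alg}\mathcal N)$ with $\|T^{\pm1}\|\le M$, $T$ is a product of at most $p(M)$ exponentials $e^G$, $G\in\operatorname{Alg}\mathcal N$, $\|G\|\le1$.

Otherwise there are, for $k=1,2,\dots$, nests $\mathcal N_k$ on separable spaces $\mathcal H_k$ and $T_k\in GL(\operatorname{Alg}\mathcal N_k)$ with $\|T_k^{\pm1}\|\le M$ that are not products of at most $k$ such exponentials. Let $\mathcal N$ be the ordinal sum of the $\mathcal N_k$. Then $T=\bigoplus T_k\in GL(\operatorname{Alg}\mathcal N)$ is connected to $1$ by Theorem 12.1. So $T=\prod_{i\le p}e^{G_i}$, and splitting $e^G=(e^{G/n})^n$ if necessary we may assume $\|G_i\|\le1$. Compression to $\mathcal H_k$ is a contractive unital homomorphism $\operatorname{Alg}\mathcal N\to\operatorname{Alg}\mathcal N_k$,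 so $T_k$ is a product of $p$ exponentials of elements of norm at most $1$. For $k\ge p$ this is a contradiction. If all $\mathcal N_k$ are atomic, so is $\mathcal N$, and Theorem 11.1 suffices; thus for atomic nests Theorem C is not needed.

**Step 2: the logarithmic bound, separable case.** Apply Lemma 5.1 with $e^\eta=2$ and $m=\max(1,\lceil2\log_2M\rceil)$, so that $M^{1/m}\le2^{1/2}$. Then $T$ is a product of at most $1+2\log_2M$ elements with $\|F_i^{\pm1}\|\le2$. Hence $T$ is a product of at most
$$p(2)(1+2\log_2M)\le C(1+\log M)$$
exponentials as in Step 1, with $C=3p(2)$, since $2/\log2\le3$.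

**Step 3: cutting a nonseparable space into separable reducing pieces.** Let $\mathcal N$ be any nest on $\mathcal H$, $T\in GL(\operatorname{Alg}\mathcal N)$, $\|T^{\pm1}\|\le M$. For $x\in\mathcal H$ and $N\subseteq N'$ in $\mathcal N$ we have $\|P_{N'}x-P_Nx\|^2=\|P_{N'}x\|^2-\|P_Nx\|^2$. So $\{P_Nx:N\in\mathcal N\}$ is isometric to a subset of $\mathbb R$ with the metric $|s-t|^{1/2}$, hence separable. Therefore, if $K$ is a separable subspace, so is the closed span of $K\cup TK\cup T^*K\cup\bigcup_NP_NK$; for the last set use a countable dense subset of $K$. Iterating countably often and taking the closed union, we see that each vector lies in a separable subspace reducing $T$ and all $P_N$. Orthogonal complements of reducing subspaces are reducing. So by Zorn's lemma $\mathcal H=\bigoplus_\alpha\mathcal H_\alpha$ with separable $\mathcal H_\alpha\ne0$ reducing $T$ and all $P_N$.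

**Step 4: the pieces carry nests.** Put $\mathcal N_\alpha=\{N\cap\mathcal H_\alpha\}=\{P_N\mathcal H_\alpha\}$. This chain contains $0,\mathcal H_\alpha$. It is closed under intersections, since $\bigcap_i(N_i\cap\mathcal H_\alpha)=(\bigcap_iN_i)\cap\mathcal H_\alpha$. It is closed under closed spans: if $N$ is the closed span of the $N_i$, then $P_{N_i}\to P_N$ strongly along the chain, so $P_N\mathcal H_\alpha$ is the closure of $\bigcup_iP_{N_i}\mathcal H_\alpha$. So $\mathcal N_\alpha$ is a nest. If $\mathcal N$ is atomic with atom projections $P_A$, then each $P_A$ is reduced by $\mathcal H_\alpha$ and $\mathcal H_\alpha=\bigoplus_AP_A\mathcal H_\alpha$. Each nonzero $P_A\mathcal H_\alpha=(N_+\cap\mathcal H_\alpha)\ominus(N\cap\mathcal H_\alpha)$ is an atom of $\mathcal N_\alpha$, because no member of $\mathcal N$ lies strictly between $N$ and $N_+$. So $\mathcal N_\alpha$ is atomic.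

**Step 5: Theorem 1 and the upper bound of Theorem 2.** Now $T=\bigoplus T_\alpha$ and $T^{-1}=\bigoplus T_\alpha^{-1}$ with $T_\alpha\in GL(\operatorname{Alg}\mathcal N_\alpha)$, $\|T_\alpha^{\pm1}\|\le M$. Let $p$ be the integer part of $C(1+\log M)$. By Step 2, $T_\alpha=\prod_{i\le p}e^{G_{\alpha,i}}$ with $\|G_{\alpha,i}\|\le1$, padding with $G=0$. Hence $T=\prod_{i\le p}e^{G_i}$ with $G_i=\bigoplus_\alpha G_{\alpha,i}$, $\|G_i\|\le1$. Since $N=\bigoplus_\alpha(N\cap\mathcal H_\alpha)$ for $N\in\mathcal N$, $G_i\in\operatorname{Alg}\mathcal N$. This is the upper bound in Theorem 2. The path $\prod e^{tG_i}$ shows $T\sim1$, which is Theorem 1.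

**Step 6: optimality of the order.** A product of $p$ exponentials $e^G$ with $\|G\|\le1$ has norm at most $e^p$. So $T=M\cdot1$, $M\ge1$, needs $p\ge\log M$.

**Step 7: products and $K_1$.** For a family $(\mathcal N_\iota)$, an element of $GL(\prod_\iota\operatorname{Alg}\mathcal N_\iota)$ has components with $\|T_\iota^{\pm1}\|\le M$ for a common $M$. By the uniform bound of Step 5, each component is a product of the same number $p$ of exponentials with exponents of norm at most $1$. So the element is a finite product of exponentials of elements of $\prod_\iota\operatorname{Alg}\mathcal N_\iota$, and the group is connected. Finally, $M_n(\operatorname{Alg}\mathcal N)=\operatorname{Alg}\{N\otimes\mathbb C^n:N\in\mathcal N\}$ is a nest algebra for each $n$, so its invertible group is connected by Theorem 1. Hence $K_1(\operatorname{Alg}\mathcal N)=0$. $\blacksquare$
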